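# Turning a growth rule upside down: the increasing part of a measure is determined by its Robinson–Schensted tableaux

## 1. The cell rule, forwards, backwards and upside down

Take a unit square. Attach to its corners four sequences of real numbers indexed by $k\ge 1$: $a$ at the lower left, $b$ at the lower right, $c$ at the upper left, $d$ at the upper right. Put a number $w_1\ge 0$ inside the square. The **cell rule** is
$$d_k=\max(b_k,c_k)+w_k,\qquad w_{k+1}=\min(b_k,c_k)-a_k\qquad(k\ge 1).\tag{1}$$
We call $k$ the *row*. Row 1 takes the larger of its two neighbors and adds $w_1$; the number $w_2$ is then passed on to row 2, and so on. Since $\max+\min$ is the sum,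
$$w_k-w_{k+1}=a_k+d_k-b_k-c_k .\tag{2}$$

For example, let $a=(4,1)$, $b=(6,2)$, $c=(5,3)$ (followed by zeros) and $w_1=2$. Then $d_1=6+2=8$, $w_2=5-4=1$, $d_2=3+1=4$, $w_3=2-1=1$, $d_3=0+1=1$, $w_4=0$. So $d=(8,4,1)$.

The rule can be run backwards. If $b,c,d$ are known, then
$$w_k=d_k-\max(b_k,c_k),\qquad a_k=\min(b_k,c_k)-w_{k+1}=\min(b_k,c_k)+\max(b_{k+1},c_{k+1})-d_{k+1}.\tag{3}$$
Row $k$ of $a$ needs row $k+1$ of $b,c,d$. If we keep only the rows $1,\dots,K$, exactly one number is missing: $w_{K+1}$, which is needed for $a_K$. The whole talk rests on the following identity.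

**Lemma 1 (upside down).** Let $a,b,c,d,(w_k)$ satisfy (1), let $K\ge1$ and $T\in\mathbb R$. For $1\le k\le K$ put
$$\bar a_k=(K+1-k)T-d_{K+1-k},\quad \bar d_k=(K+1-k)T-a_{K+1-k},\quad \bar b_k=(K+1-k)T-c_{K+1-k},\quad \bar c_k=(K+1-k)T-b_{K+1-k},$$
and $\bar w_k=w_{K+2-k}$, so that $\bar w_1=w_{K+1}$. Then
$$\bar d_k=\max(\bar b_k,\bar c_k)+\bar w_k\quad(1\le k\le K),\qquad \bar w_{k+1}=\min(\bar b_k,\bar c_k)-\bar a_k\quad(1\le k<K).$$

*Proof.* Write $l=K+1-k$, so $\bar w_k=w_{l+1}$ and $\bar w_{k+1}=w_l$. By (1), $a_l=\min(b_l,c_l)-w_{l+1}$, hence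
$$\bar d_k=lT-a_l=lT-\min(b_l,c_l)+w_{l+1}=\max(lT-b_l,\,lT-c_l)+w_{l+1}=\max(\bar b_k,\bar c_k)+\bar w_k .$$
For $k<K$, $\min(\bar b_k,\bar c_k)-\bar a_k=d_l-\max(b_l,c_l)=w_l=\bar w_{k+1}$. $\square$

So if we rotate the square by a half turn, change signs, and reverse the order of the $K$ rows, the truncated rule becomes *the same rule*, and the missing number $w_{K+1}$ becomes the number put inside the square. In the example with $K=2$, $T=10$: $\bar a=(20-4,10-8)=(16,2)$, $\bar b=(17,5)$, $\bar c=(18,4)$, $\bar w_1=w_3=1$. The rule gives $\bar d_1=18+1=19$, then $\bar w_2=17-16=1$ and $\bar d_2=5+1=6$. Indeed $(20-1,10-4)=(19,6)$.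

Here is what this is for. If masses are placed in the cells of a grid, the cell rule computes, cell by cell from the bottom left, how much mass can be covered by $k$ increasing chains of cells in each rectangle $[1,i]\times[1,j]$. We shall be given this information only along the top and right edges of the grid and shall want it everywhere, which means running the rule backwards, on finer and finer grids, without losing control of errors. Lemma 1 lets us run forwards instead.

## 2. Shapes and tableaux of a measure, and the statement to be proved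

Let $\mathcal M_{\rm fin}$ be the set of finite Borel measures on $[0,1]^2$ and $\mathcal M_{\rm cont}\subseteq\mathcal M_{\rm fin}$ the set of those whose two marginals have no atoms. We write $\mu|_R$ for a restriction and $|\mu|=\mu([0,1]^2)$.

**Definition (monotone sets).** A set $C\subseteq[0,1]^2$ is *nondecreasing* if $(x_1-x_2)(y_1-y_2)\ge0$ for all $(x_1,y_1),(x_2,y_2)\in C$, and *nonincreasing* if the reverse inequality holds for all such pairs. Equivalently, $C$ is nondecreasing iff any two of its points are comparable in the product order. (If the product is $\ge0$, either one factor is zero or both have the same sign; in each case the points are comparable. The converse is clear.) "ND set" means closed nondecreasing set.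

**Definition (shape and tableaux).** For $k\ge1$,
$$\widetilde{\mathrm{LIS}}_k(\mu)=\sup\{\mu(C_1\cup\dots\cup C_k): C_1,\dots,C_k\text{ ND sets}\},$$
and $\widetilde{\mathrm{LDS}}_k(\mu)$ is defined in the same way with closed nonincreasing sets. We put $\widetilde{\mathrm{LIS}}=\widetilde{\mathrm{LIS}}_1$, $\widetilde{\mathrm{LDS}}=\widetilde{\mathrm{LDS}}_1$, $\widetilde{\mathrm{LIS}}_0=0$, $\widetilde{\mathrm{LIS}}_\infty=\lim_k\widetilde{\mathrm{LIS}}_k$ and $\widetilde{\mathrm{LDS}}_\infty=\lim_k\widetilde{\mathrm{LDS}}_k$ (increasing limits, at most $|\mu|$). The *shape* of $\mu$ is $\widetilde\lambda(\mu)=(\widetilde\lambda_k(\mu))_{k\ge1}$ with $\widetilde\lambda_k(\mu)=\widetilde{\mathrm{LIS}}_k(\mu)-\widetilde{\mathrm{LIS}}_{k-1}(\mu)$. For $(x,y)\in[0,1]^2$ let $\widetilde\lambda^\mu(x,y)=\widetilde\lambda(\mu|_{[0,x]\times[0,y]})$. The *Robinson–Schensted tableaux* of $\mu$ are the boundary values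
$$\widetilde{\mathrm{RS}}(\mu)=\Big(\big(\widetilde\lambda^\mu(x,1)\big)_{x\in[0,1]},\ \big(\widetilde\lambda^\mu(1,y)\big)_{y\in[0,1]}\Big).$$

**Example 1.** Let $\mu$ be uniform of mass 1 on the diagonal $\{(t,t)\}$. The diagonal is an ND set, so $\widetilde\lambda^\mu(x,y)=(\min(x,y),0,0,\dots)$.

**Example 2.** Put mass $\frac12$, uniformly, on each of the segments from $(0,\frac12)$ to $(\frac12,1)$ and from $(\frac12,0)$ to $(1,\frac12)$. The points $(t,\frac12+t)$ and $(\frac12+s,s)$, $s,t\in[0,\frac12]$, have coordinate differences $\frac12+s-t\ge0$ and $s-t-\frac12\le0$, so they are comparable only if one of these vanishes, that is, only for $(s,t)=(0,\frac12)$ or $(\frac12,0)$. An ND set that meets both segments therefore meets them only in end points, and has mass 0. So a union of $k$ ND sets does best by using whole segments: the shape of any restriction to a rectangle $[0,x]\times[0,y]$ consists of the masses of the two restricted segments, sorted. In particular $\widetilde\lambda^\mu(x,1)=\big(\min(x,\tfrac12),\max(x-\tfrac12,0)\big)$,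 the same formula holds for $\widetilde\lambda^\mu(1,y)$ with $y$ in place of $x$, and $\widetilde\lambda^\mu(\frac12,\frac12)=0$.

**Example 3.** Let $\mu$ be Lebesgue measure. If $C$ is ND and $x<x'$, every point of the vertical section $C_x$ lies weakly below every point of $C_{x'}$. Hence the convex hulls of the sections have disjoint interiors, at most countably many sections have more than one point, and $\mu(C)=0$ by Fubini. All shapes are 0. The same is true for the uniform measure on the antidiagonal $\{(t,1-t)\}$, since an ND set meets it in at most one point. So $\widetilde{\mathrm{RS}}$ cannot determine $\mu$; at best it determines an "increasing part".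

That part is provided by the following theorem, which we take as known.

**Decomposition theorem.** For $\mu\in\mathcal M_{\rm cont}$ there is a unique triple $(\mu^{\rm incr},\mu^{\rm decr},\mu^{\rm sub})\in\mathcal M_{\rm fin}^3$ such that $\mu=\mu^{\rm incr}+\mu^{\rm decr}+\mu^{\rm sub}$, $\widetilde{\mathrm{LIS}}_\infty(\mu^{\rm incr})=|\mu^{\rm incr}|=\widetilde{\mathrm{LIS}}_\infty(\mu)$ and $\widetilde{\mathrm{LDS}}_\infty(\mu^{\rm decr})=|\mu^{\rm decr}|=\widetilde{\mathrm{LDS}}_\infty(\mu)$. Moreover these measures are pairwise singular, $\widetilde{\mathrm{LIS}}_k(\mu^{\rm incr})=\widetilde{\mathrm{LIS}}_k(\mu)$ and $\widetilde{\mathrm{LDS}}_k(\mu^{\rm decr})=\widetilde{\mathrm{LDS}}_k(\mu)$ for all $k\ge1$, $\widetilde{\mathrm{LIS}}(\mu^{\rm decr})=\widetilde{\mathrm{LIS}}(\mu^{\rm sub})=\widetilde{\mathrm{LDS}}(\mu^{\rm sub})=\widetilde{\mathrm{LDS}}(\mu^{\rm incr})=0$, and $\widetilde\lambda^\mu=\widetilde\lambda^{\mu^{\rm incr}}$.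

In Examples 1 and 2, $\mu^{\rm incr}=\mu$; in Example 3, $\mu^{\rm incr}=0$. It is also known that $\widetilde\lambda^\mu=\widetilde\lambda^\nu$ (shapes of *all* rectangles) implies $\mu^{\rm incr}=\nu^{\rm incr}$ for $\mu,\nu\in\mathcal M_{\rm cont}$. The problem, from Victor Dubach, "Increasing subsequences of linear size in random permutations and the Robinson-Schensted tableaux of permutons", arXiv:2307.05768 (2023), is whether the boundary values suffice:

*Let $\mu,\nu\in\mathcal M_{\rm cont}$ satisfy $\widetilde{\mathrm{RS}}(\mu)=\widetilde{\mathrm{RS}}(\nu)$. Is $\mu^{\rm incr}=\nu^{\rm incr}$?*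

It is known to be so under the extra hypothesis $\widetilde{\mathrm{LIS}}_\infty(\mu)=\widetilde{\mathrm{LIS}}_1(\mu)$. We shall prove that the answer is yes in general, for arbitrary finite measures, and with an estimate. Put
$$\varepsilon_K(\mu)=\widetilde{\mathrm{LIS}}_\infty(\mu)-\widetilde{\mathrm{LIS}}_K(\mu)\downarrow0\quad(K\to\infty),$$
$$D_K(\mu,\nu)=\max_{k\le K}\max\Big(\sup_x\big|\widetilde\lambda^\mu_k(x,1)-\widetilde\lambda^\nu_k(x,1)\big|,\ \sup_y\big|\widetilde\lambda^\mu_k(1,y)-\widetilde\lambda^\nu_k(1,y)\big|\Big).$$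

**Theorem A (stability).** For each $K\ge1$ there is a constant $C_K$ (one may take $C_K=6K^2(2\cdot3^K)^{2K}$) such that for all $\mu,\nu\in\mathcal M_{\rm fin}$, all $(x,y)\in[0,1]^2$ and all $1\le k\le K$,
$$\Big|\sum_{l=k}^K\widetilde\lambda^\mu_l(x,y)-\sum_{l=k}^K\widetilde\lambda^\nu_l(x,y)\Big|\le C_K\,D_K(\mu,\nu)+\max(\varepsilon_K(\mu),\varepsilon_K(\nu)).$$

For $\mu\in\mathcal M_{\rm fin}$ choose for each $k$ a union $U_k$ of $k$ ND sets with $\mu(U_k)\ge\widetilde{\mathrm{LIS}}_k(\mu)-\frac1k$, and put $U=\bigcup_kU_k$ and $\mu^\uparrow=\mu|_U$. Section 3 shows that $\mu^\uparrow$ does not depend on the choices and equals $\mu^{\rm incr}$ if $\mu\in\mathcal M_{\rm cont}$.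

**Theorem B.** For $\mu,\nu\in\mathcal M_{\rm fin}$: $\widetilde{\mathrm{RS}}(\mu)=\widetilde{\mathrm{RS}}(\nu)\iff\widetilde\lambda^\mu=\widetilde\lambda^\nu\iff\mu^\uparrow=\nu^\uparrow$. In particular, if $\mu,\nu\in\mathcal M_{\rm cont}$ and $\widetilde{\mathrm{RS}}(\mu)=\widetilde{\mathrm{RS}}(\nu)$, then $\mu^{\rm incr}=\nu^{\rm incr}$.

## 3. The part of a measure that the shapes see

This section identifies $\mu^\uparrow$ and reduces Theorem B to Theorem A.

**Lemma 2.** Let $\mu\in\mathcal M_{\rm fin}$.
(a) $\mu(U)=\widetilde{\mathrm{LIS}}_\infty(\mu)$, and $\mu(C\setminus U)=0$ for every ND set $C$. Hence $\widetilde{\mathrm{LIS}}_k(\mu|_R)=\widetilde{\mathrm{LIS}}_k(\mu^\uparrow|_R)$ for all Borel $R$ and all $k$, so $\widetilde\lambda^\mu=\widetilde\lambda^{\mu^\uparrow}$. Also $\mu^\uparrow$ does not depend on the choices, and $\widetilde{\mathrm{LIS}}_\infty(\mu^\uparrow)=|\mu^\uparrow|$.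
(b) $\sum_k\widetilde\lambda^\mu_k(x,y)=\mu^\uparrow([0,x]\times[0,y])$.
(c) If $\mu\in\mathcal M_{\rm cont}$, then $\mu^\uparrow=\mu^{\rm incr}$.

*Proof.* (a) A countable union $V=\bigcup_iV_i$ of ND sets satisfies $\mu(V)=\lim_m\mu(V_1\cup\dots\cup V_m)\le\widetilde{\mathrm{LIS}}_\infty(\mu)$. The set $U$ is such a union, and $\mu(U)\ge\widetilde{\mathrm{LIS}}_k(\mu)-\frac1k$ for all $k$; so $\mu(U)=\widetilde{\mathrm{LIS}}_\infty(\mu)$. If $\mu(C\setminus U)>0$ for an ND set $C$, the countable union $U\cup C$ would have mass larger than $\widetilde{\mathrm{LIS}}_\infty(\mu)$, which is impossible. Hence $\mu(R\cap\bigcup_{l\le k}C_l)=\mu^\uparrow(R\cap\bigcup_{l\le k}C_l)$ for all ND sets $C_l$; take suprema. If $U'$ comes from other choices, it is a countable union of ND sets, so $\mu(U'\setminus U)=0$, and by symmetry $\mu(U\setminus U')=0$. Finally $\widetilde{\mathrm{LIS}}_\infty(\mu^\uparrow)=\widetilde{\mathrm{LIS}}_\infty(\mu)=\mu(U)=|\mu^\uparrow|$.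

(b) Let $R=[0,x]\times[0,y]$ and write $U=\bigcup_iV_i$ with $V_i$ ND. The sum telescopes to $\widetilde{\mathrm{LIS}}_\infty(\mu|_R)=\widetilde{\mathrm{LIS}}_\infty(\mu^\uparrow|_R)\le\mu^\uparrow(R)$, and it is at least $\lim_m\mu^\uparrow(R\cap(V_1\cup\dots\cup V_m))=\mu^\uparrow(R)$.

(c) Since $\widetilde{\mathrm{LIS}}_\infty(\mu^{\rm incr})=|\mu^{\rm incr}|$, part (a) applied to $\mu^{\rm incr}$ gives a countable union $U'$ of ND sets that carries all the mass of $\mu^{\rm incr}$. As $\mu^{\rm incr}\le\mu$,
$$\widetilde{\mathrm{LIS}}_\infty(\mu)=|\mu^{\rm incr}|=\mu^{\rm incr}(U')\le\mu(U')\le\widetilde{\mathrm{LIS}}_\infty(\mu).$$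
So the nonnegative measure $\mu|_{U'}-\mu^{\rm incr}$ has total mass 0, that is, $\mu^{\rm incr}=\mu|_{U'}$. By (a), $\mu(U'\setminus U)=0$; since also $\mu(U')=\mu(U)$, we get $\mu(U\setminus U')=0$. Hence $\mu|_{U'}=\mu|_U=\mu^\uparrow$. $\square$

**Restrictions vary continuously.** For Borel sets $R,R'$ and a union $S$ of $k$ ND sets, $|\mu(R\cap S)-\mu(R'\cap S)|\le\mu(R\triangle R')$. Taking suprema,
$$\big|\widetilde{\mathrm{LIS}}_k(\mu|_R)-\widetilde{\mathrm{LIS}}_k(\mu|_{R'})\big|\le\mu(R\triangle R').\tag{4}$$
If $x_s\downarrow x$ and $y_s\downarrow y$, then $\mu([0,x_s]\times[0,y_s]\setminus[0,x]\times[0,y])\to0$. So each $\widetilde\lambda^\mu_k$ is right-continuous: $\widetilde\lambda^\mu_k(x_s,y_s)\to\widetilde\lambda^\mu_k(x,y)$.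

**Theorem A implies Theorem B.** Suppose $\widetilde{\mathrm{RS}}(\mu)=\widetilde{\mathrm{RS}}(\nu)$, so that $D_K(\mu,\nu)=0$ for all $K$. Fix $k$ and let $K>k$. Since $\widetilde\lambda_k=\sum_{l=k}^K\widetilde\lambda_l-\sum_{l=k+1}^K\widetilde\lambda_l$, two applications of Theorem A give
$$|\widetilde\lambda^\mu_k(x,y)-\widetilde\lambda^\nu_k(x,y)|\le2\max(\varepsilon_K(\mu),\varepsilon_K(\nu))\to0\qquad(K\to\infty).$$
Thus $\widetilde\lambda^\mu=\widetilde\lambda^\nu$. If $\widetilde\lambda^\mu=\widetilde\lambda^\nu$, then by Lemma 2(b) $\mu^\uparrow$ and $\nu^\uparrow$ agree on all rectangles $[0,x]\times[0,y]$. These form a π-system that generates the Borel sets and contains $[0,1]^2$, so $\mu^\uparrow=\nu^\uparrow$. If $\mu^\uparrow=\nu^\uparrow$, then $\widetilde\lambda^\mu=\widetilde\lambda^\nu$ by Lemma 2(a), and the boundary values agree too. The last sentence of Theorem B is Lemma 2(c). $\square$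

It remains to prove Theorem A, which occupies Sections 4 to 9.

## 4. Growth arrays of nonnegative matrices

Here we meet the finite model of the shape function and prove that it obeys the cell rule (1).

Let $W=(w(i,j))_{1\le i\le p,\,1\le j\le q}$ be a nonnegative real matrix. We draw $i$ horizontally and $j$ vertically, and call the set of cells with a fixed $i$, or with a fixed $j$, a *line*. Order cells by $(i,j)\le(i',j')$ iff $i\le i'$ and $j\le j'$; a *chain* is a set of pairwise comparable cells.

**Definition (growth array).** $G_k(i,j)$ is the maximal weight of a union of $k$ chains in $[1,i]\times[1,j]$, with $G_0=0$ and $G_k=0$ if $i=0$ or $j=0$. The *growth array* of $W$ is $\Lambda_k(i,j)=G_k(i,j)-G_{k-1}(i,j)$, $0\le i\le p$, $0\le j\le q$.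

For real sequences write $\alpha\prec\beta$ if $\beta_1\ge\alpha_1\ge\beta_2\ge\alpha_2\ge\cdots\ge0$; for instance $(4,1)\prec(6,2)$.

**Example 4.** Let $w(1,1)=1$, $w(1,2)=2$, $w(2,1)=3$, $w(2,2)=1$. Then $\Lambda(1,1)=(1)$, $\Lambda(1,2)=(3)$, $\Lambda(2,1)=(4)$. The best chain in the whole square is $(1,1),(2,1),(2,2)$ of weight 5, and two chains cover everything, so $\Lambda(2,2)=(5,2)$. The cell rule agrees: $d_1=\max(4,3)+1=5$, $w_2=\min(4,3)-1=2$, $d_2=0+2=2$.

**Facts.**

* **(F1)** $\Lambda(i-1,j)\prec\Lambda(i,j)$ and $\Lambda(i,j-1)\prec\Lambda(i,j)$. Moreover $\Lambda_k(i,j)=0$ for $k>\min(i,j)$, and $\sum_k\Lambda_k(i,j)=\sum_{i'\le i,\,j'\le j}w(i',j')$.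
* **(F2)** On each cell $(i,j)$ the sequences $a=\Lambda(i-1,j-1)$, $b=\Lambda(i,j-1)$, $c=\Lambda(i-1,j)$, $d=\Lambda(i,j)$ satisfy the cell rule (1) with $w_1=w(i,j)$. The resulting numbers $w_k=w_k(i,j)$ are all $\ge0$.
* **(F3)** If $0=\theta^0\prec\dots\prec\theta^p$ and $0=\kappa^0\prec\dots\prec\kappa^q$ with $\theta^p=\kappa^q$, there is a nonnegative $p\times q$ matrix with $\Lambda(i,q)=\theta^i$ and $\Lambda(p,j)=\kappa^j$ for all $i,j$.

In particular $\Lambda_k(i,j)$ is nonnegative, nondecreasing in $i$ and in $j$, and at most the total weight. Recall what is needed from the theory of tableaux. Row insertion of a letter $x$ into a weakly increasing row replaces the leftmost entry $>x$ by $x$, or appends $x$ if there is none; the replaced (bumped) entry is inserted into the next row. Inserting a word $u$ letter by letter gives a semistandard tableau $P(u)$. Greene's theorem (Adv. Math. 14 (1974)) says that the first $k$ rows of $P(u)$ have total length equal to the maximal size of a union of $k$ weakly increasing subsequences of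 $u$.

**Proof of (F1).** Let first $W$ be integral. Put $u_i=1^{w(i,1)}2^{w(i,2)}\cdots q^{w(i,q)}$ and insert $u_1u_2\cdots u_p$. The entries $\le j$ of $P(u_1\cdots u_i)$ form the insertion tableau of the subword of letters $\le j$: a letter $>j$ never bumps a letter $\le j$, and a letter $\le j$ either bumps the same entry $\le j$ in both tableaux, or bumps an entry $>j$ or is appended in the large tableau while it is appended in the small one. A weakly increasing subsequence of the subword of $u_1\cdots u_i$ with letters $\le j$ visits a chain of cells of $[1,i]\times[1,j]$. Conversely, a union of $k$ chains is a union of $k$ disjoint chains, and each of these, with all its letters, is a weakly increasing subsequence. So the maximum in Greene's theorem is $G_k(i,j)$, and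
$$\Lambda_k(i,j)\ \text{is the number of entries}\le j\text{ in row }k\text{ of }P(u_1\cdots u_i).$$
Because columns of $P$ increase strictly, there are at most as many entries $\le j$ in row $k+1$ as entries $\le j-1$ in row $k$. Hence $\Lambda(i,j-1)\prec\Lambda(i,j)$. As $G_k$ is unchanged when $W$ is transposed, also $\Lambda(i-1,j)\prec\Lambda(i,j)$. For every real $W$, $[1,i]\times[1,j]$ is a union of $\min(i,j)$ lines, which are chains, so $G_k(i,j)$ is the total weight for $k\ge\min(i,j)$; this is the rest of (F1).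

**Proof of (F2).** Let again $W$ be integral. Consider one row of the tableau, let $L(j)$ be the number of its entries $\le j$, insert into it a weakly increasing word with $w_j$ letters $j$, and let $L'(j)$ be the final number of entries $\le j$. Two standard remarks: successive inserted letters land in strictly increasing positions, and the bumped letters come out in weakly increasing order (row bumping lemma).

Stop after all letters $<j$ have been inserted. Later letters do not bump entries $<j$, so there are now $L'(j-1)$ entries $<j$, in positions $1,\dots,L'(j-1)$. Every position touched so far holds an inserted letter $<j$, so positions beyond $L'(j-1)$ are untouched and hold their original entries. Hence $\max(L(j),L'(j-1))$ entries are $\le j$ at this moment. Each inserted $j$ raises this number by one, and the later, larger letters do not change it. So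
$$L'(j)=\max(L(j),L'(j-1))+w_j .$$
The number of bumped letters $j$ is what was there, plus what came, minus what remains:
$$L(j)-L(j-1)+w_j-L'(j)+L'(j-1)=\min(L(j),L'(j-1))-L(j-1).$$
The bumped letters form a weakly increasing word, which is inserted into the next row. Apply this to row $k$ of $P(u_1\cdots u_{i-1})$ while $u_i$ is inserted: $L(j)=\Lambda_k(i-1,j)=c_k$, $L'(j)=d_k$, $L(j-1)=a_k$, $L'(j-1)=b_k$. If $w_k(i,j)$ is the number of letters $j$ entering row $k$, these formulas are exactly (1), with $w_1(i,j)=w(i,j)$. Nonnegativity of $w_{k+1}$ follows from $a_k\le b_k,c_k$, which is part of (F1).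

**From integers to reals.** $G_k(i,j)$ is a maximum of finitely many linear functions of $W$, so it is continuous and positively homogeneous. The interlacing in (F1) and the rule (F2) pass to rational $W$ by scaling and to real $W$ by continuity.

**Proof of (F3).** This is surjectivity of RSK (Knuth 1970; Stanley, *EC2*, Thm 7.11.5) for real weights; the backward rule (3) gives a direct proof. Put $\Lambda(i,q)=\theta^i$, $\Lambda(p,j)=\kappa^j$, and fill in the other points by treating the cells in order of decreasing $i+j$. On a cell where $b\prec d$ and $c\prec d$ are known, define $w_k$ and $a_k$ by (3). Then $w_k\ge0$, since $d_k\ge b_k,c_k$; hence $a_k\le\min(b_k,c_k)$; and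
$$a_k=\max(b_{k+1},c_{k+1})+\big(\min(b_k,c_k)-d_{k+1}\big)\ge\max(b_{k+1},c_{k+1}),$$
since $b_k,c_k\ge d_{k+1}$. So $a\prec b$ and $a\prec c$, and the construction continues. On the left edge, $\Lambda(0,q)=0$ and $\Lambda(0,j-1)\prec\Lambda(0,j)$ force $\Lambda(0,j)=0$ for all $j$, because $\alpha\prec0$ means $\alpha=0$. Likewise $\Lambda(i,0)=0$. The array so built satisfies the cell rule with weights $w_1(i,j)\ge0$ and vanishes on the left and bottom edges. By (F2) the growth array of the matrix $(w_1(i,j))$ does the same. The rule determines an array from its weights and its left and bottom edges, so the two coincide. $\square$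

Two consequences will be used again and again.

**Sources below row $K$.** By (F1), $\Lambda_l\equiv0$ for $l>\min(p,q)$, and then $w_l=d_l-\max(b_l,c_l)=0$. Sum (2) over $l>K$; the left side telescopes to $w_{K+1}(i,j)$. Now sum over all cells; since $\Lambda$ vanishes on the left and bottom edges, the mixed differences add up to corner values:
$$\sum_{i,j}w_{K+1}(i,j)=\sum_{l>K}\Lambda_l(p,q)=\sum_{i,j}w(i,j)-G_K(p,q).\tag{5}$$

**Paths.** A *maximal lattice path* goes from the lowest-left cell to the highest-right cell by unit steps to the right or up. Paths are chains, and every chain extends to a maximal lattice path, so, as $W\ge0$, $G_k(p,q)$ is the maximal weight of a union of $k$ maximal lattice paths. A path meets every line in an interval of cells.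

## 5. From measures to grids

This section shows that growth arrays of fine grids converge to the shapes of $\mu$, uniformly over rectangles.

For $N\ge1$ let $\iota_N(x,y)=(\max(1,\lceil Nx\rceil),\max(1,\lceil Ny\rceil))$ and $w^{\mu,N}(i,j)=\mu(\iota_N^{-1}(i,j))$ for $1\le i,j\le N$. Let $G_k^N$, $\Lambda_k^N=\Lambda_k^{\mu,N}$ be the arrays of this matrix. For $i,j\ge1$, $\iota_N^{-1}([1,i]\times[1,j])=[0,\frac iN]\times[0,\frac jN]$.

**Lemma 3.** For $\mu\in\mathcal M_{\rm fin}$ and $k\ge1$, $G_k^N(i,j)\ge\widetilde{\mathrm{LIS}}_k(\mu|_{[0,i/N]\times[0,j/N]})$ for $1\le i,j\le N$, and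
$$\max_{1\le i,j\le N}\Big|G_k^N(i,j)-\widetilde{\mathrm{LIS}}_k\big(\mu|_{[0,i/N]\times[0,j/N]}\big)\Big|\to0\qquad(N\to\infty).$$

*Proof.* **Lower bound.** Let $R=[0,\frac iN]\times[0,\frac jN]$ and let $C_1,\dots,C_k$ be ND sets. Points of $C_l$ are pairwise comparable and $\iota_N$ is nondecreasing in each coordinate, so $\iota_N(C_l\cap R)$ is a chain in $[1,i]\times[1,j]$. The union of these $k$ chains has weight at least $\mu(R\cap\bigcup_lC_l)$, so $\mu|_R(\bigcup_lC_l)\le G_k^N(i,j)$.

**Upper bound.** Suppose that for some $\eta>0$ and infinitely many $N$ there are $i_N,j_N$ with $G_k^N(i_N,j_N)\ge\widetilde{\mathrm{LIS}}_k(\mu|_{R_N})+\eta$, where $R_N=[0,\frac{i_N}N]\times[0,\frac{j_N}N]$. Pass to a subsequence along which $i_N/N$ and $j_N/N$ are monotone. If $s_N\to s$ monotonically, the indicators of $[0,s_N]$ converge pointwise to that of $[0,s]$ or $[0,s)$. So $1_{R_N}\to1_{R_\infty}$ pointwise for a product $R_\infty$ of intervals, hence $\mu(R_N\triangle R_\infty)\to0$ and, by (4), $\widetilde{\mathrm{LIS}}_k(\mu|_{R_N})\to\widetilde{\mathrm{LIS}}_k(\mu|_{R_\infty})$.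

Let $G_k^N(i_N,j_N)$ be attained on $k$ lattice paths of cells, and let $U_l^N$ be the union of the closures of the sets $\iota_N^{-1}(\text{cell})$ along the $l$-th path. By compactness of the space of nonempty closed subsets of $[0,1]^2$, along a further subsequence $U_l^N\to C_l$ in the Hausdorff metric, with $C_l$ closed. We claim that $C_l$ is ND. Let $p,p'\in C_l$ be limits of $p_N,p_N'\in U_l^N$. If $p_N,p_N'$ lie in the closed squares of cells $(i,j)\le(i',j')$, then the first coordinate of $p_N$ is at most $\frac iN\le\frac{i'}N$, which is at most the first coordinate of $p_N'$ plus $\frac1N$; the same holds for the second coordinate. Cells of a path are comparable, so for infinitely many $N$ one of $p_N,p'_N$, the same one each time, is coordinatewise at most the other plus $\frac1N$. In the limit $p,p'$ are comparable.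

Let $C^\delta$ be the closed $\delta$-neighborhood of $C$. For large $N$, $U_l^N\subset C_l^\delta$ and
$$G_k^N(i_N,j_N)\le\mu\Big(R_N\cap\bigcup_lU_l^N\Big)\le\mu(R_N\triangle R_\infty)+\mu|_{R_\infty}\Big(\bigcup_lC_l^\delta\Big).$$
Let $N\to\infty$ and then $\delta\downarrow0$; since the $C_l$ are closed, $\bigcup_lC_l^\delta\downarrow\bigcup_lC_l$. Thus $\limsup G_k^N(i_N,j_N)\le\mu|_{R_\infty}(\bigcup_lC_l)\le\widetilde{\mathrm{LIS}}_k(\mu|_{R_\infty})=\lim\widetilde{\mathrm{LIS}}_k(\mu|_{R_N})$, contradicting the choice of $i_N,j_N$. With the lower bound, this proves the convergence. $\square$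

## 6. The last row by hand, and why cell-by-cell inversion fails

If $\mu$ has only one row, or more generally if we look at its last row, the backward rule can be iterated without trouble.

**Proposition 4 (explicit $K$-th row).** For all $\mu\in\mathcal M_{\rm fin}$, $K\ge1$ and $(x,y)\in[0,1]^2$,
$$0\le\min\big(\widetilde\lambda^\mu_K(x,1),\widetilde\lambda^\mu_K(1,y)\big)-\widetilde\lambda^\mu_K(x,y)\le\varepsilon_K(\mu).$$
In particular, if $\widetilde{\mathrm{LIS}}_\infty(\mu)=\widetilde{\mathrm{LIS}}_K(\mu)$, then $\widetilde\lambda^\mu_K(x,y)=\min(\widetilde\lambda^\mu_K(x,1),\widetilde\lambda^\mu_K(1,y))$.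

*Proof.* By Lemma 2(a) we may replace $\mu$ by $\mu^\uparrow$, so assume $|\mu|=\widetilde{\mathrm{LIS}}_\infty(\mu)$. On the $N\times N$ grid, (5) and the lower bound of Lemma 3 give
$$\sum_{i,j}w_{K+1}(i,j)=|\mu|-G_K^N(N,N)\le|\mu|-\widetilde{\mathrm{LIS}}_K(\mu)=\varepsilon_K(\mu).\tag{6}$$
Monotonicity of $\Lambda_K$ gives $\Lambda_K(i,j)\le\min(\Lambda_K(i,N),\Lambda_K(N,j))$. Conversely, let $S(i,j)=\sum_{i'>i,\,j'>j}w_{K+1}(i',j')$. We claim
$$\Lambda_K(i,j)\ge\min(\Lambda_K(i,N),\Lambda_K(N,j))-S(i,j).$$
This is trivial for $i=N$ or $j=N$. Otherwise the cell rule says $\Lambda_K(i,j)=\min(\Lambda_K(i+1,j),\Lambda_K(i,j+1))-w_{K+1}(i+1,j+1)$. If the minimum is $\Lambda_K(i+1,j)$, descending induction and monotonicity bound it below by $\min(\Lambda_K(i,N),\Lambda_K(N,j))-S(i+1,j)$, and $S(i+1,j)+w_{K+1}(i+1,j+1)\le S(i,j)$. The other case is symmetric. By (6), $S(i,j)\le\varepsilon_K(\mu)$.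

For rational $x,y\in(0,1]$ take $N=s!$, $i=Nx$, $j=Ny$ and let $s\to\infty$; Lemma 3 gives the two inequalities at $(x,y)$. Right-continuity gives them everywhere. $\square$

For $K=1$ this recovers the known case $\widetilde{\mathrm{LIS}}_\infty=\widetilde{\mathrm{LIS}}_1$. But already with two rows the *first* row is not the minimum of its boundary values. In Example 2, $\min(\widetilde\lambda_1(\frac12,1),\widetilde\lambda_1(1,\frac12))=\frac12$, while $\widetilde\lambda_1(\frac12,\frac12)=0$.

The natural next attempt is to run (3) backwards on the $N\times N$ grid from the top and right edges, keeping $K$ rows, for $\mu$ and $\nu$ at once. Even if $\widetilde{\mathrm{RS}}(\mu)=\widetilde{\mathrm{RS}}(\nu)$, the grid data agree only up to some $\delta_N\to0$ for which Lemma 3 gives no rate. Suppose for simplicity that $w_{K+1}\equiv0$ for both. One step of (3),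
$$a_k=\min(b_k,c_k)+\max(b_{k+1},c_{k+1})-d_{k+1},$$
can triple an error. Indeed, with $b=c=(10,4)$ and $d=(10,6)$ we get $a_1=10+4-6=8$; if all entries of $b,c$ go up by $\delta$, $d_1$ goes up by $\delta$ and $d_2$ goes down by $\delta$, then $a_1=8+3\delta$. Iterating over the antidiagonals $i+j=2N-1,2N-2,\dots$ gives the bound $3^{2N-i-j}\delta_N$ at $(i,j)$. At $i=Nx$, $j=Ny$ with $(x,y)\ne(1,1)$ this bound is useless, since the number of steps grows with $N$ and $\delta_N$ has no rate. This is the exact point where the approach stops. For $K=1$ the dangerous terms $\max(b_2,c_2)-d_2=-w_2$ are nonnegative sources with small sum, which is why Proposition 4 worked.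

What gets past this point is a combination of three remarks. First, by Lemma 1 the truncated backward recursion is a forward recursion with $w_{K+1}$ as weights and with prescribed, nonzero boundary values. Second, a forward recursion need not be iterated: it is solved in one stroke by the maximum over unions of $k$ paths, as long as its boundary values are zero. Nonzero boundary values with $K$ rows can be produced by adding $K$ lines of cells on the left and $K$ at the bottom, and a union of $k$ paths meets each added line in at most $k$ intervals. The number of interval sums that matter is thus bounded in terms of $K$ only. Third, these interval sums must be Lipschitz functions of the boundary values with a constant independent of the length of the lines. We prove the third remark first.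

## 7. Inverting a matrix with at most $K$ lines

We show that a long matrix with few horizontal lines depends on its edge shapes in a Lipschitz way, as far as interval sums go. Set $c_K=(2\cdot3^K)^K$. The symbol $\Delta$ denotes the difference of corresponding quantities of two systems.

For one line ($q=1$) this is easy: $\Lambda_1(i,1)=\sum_{i'\le i}A(i',1)$, so $\sum_{i'>i}A(i',1)=\Lambda_1(p,1)-\Lambda_1(i,1)$ changes by at most $2\delta$.

**Lemma 5.** Let $A,A'$ be nonnegative $p\times q$ matrices, $q\le K$, with growth arrays $\Lambda,\Lambda'$, and let $0\le p_0\le p$. Suppose that for all $k$, $|\Delta\Lambda_k(i,q)|\le\delta$ for $p_0\le i\le p$ and $|\Delta\Lambda_k(p,j)|\le\delta$ for $0\le j\le q$. Then for all $k$ and all $p_0\le i\le p$,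
$$|\Delta\Lambda_k(i,j)|\le c_K\delta\quad(0\le j\le q),\qquad\Big|\Delta\sum_{i'=i+1}^pA(i',j)\Big|\le c_K\delta\quad(1\le j\le q).$$

*Proof.* **Step 1: an identity that solves the recursion in $i$.** We pass from line $j$ to line $j-1$ for all $i$ simultaneously. Fix $1\le j\le q$ and put $R_k(i)=\sum_{i'=i+1}^pw_k(i',j)$; so $R_1(i)$ is the sum in the statement. By (F1), $\Lambda_k\equiv0$ for $k>K$, so $w_k\equiv0$ and $R_k\equiv0$ for $k>K$. Summing (2) over the cells $(i',j)$, $i<i'\le p$,
$$R_k(i)-R_{k+1}(i)=\big[\Lambda_k(p,j)-\Lambda_k(p,j-1)\big]-\big[\Lambda_k(i,j)-\Lambda_k(i,j-1)\big].\tag{7}$$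
Put $V_k(i)=\Lambda_k(i,j-1)+R_{k+1}(i)$. The cell rule on $(i,j)$ reads $\Lambda_k(i-1,j-1)+w_{k+1}(i,j)=\min(\Lambda_k(i,j-1),\Lambda_k(i-1,j))$. Adding $R_{k+1}(i)$ to both sides,
$$V_k(i-1)=\min\big(V_k(i),\ \Lambda_k(i-1,j)+R_{k+1}(i)\big),\qquad V_k(p)=\Lambda_k(p,j-1).$$
Hence
$$V_k(i)=\min\Big(\Lambda_k(p,j-1),\ \min_{i\le h<p}\big[\Lambda_k(h,j)+R_{k+1}(h+1)\big]\Big).\tag{8}$$
The length $p$ enters only through the number of terms of a minimum, and a minimum of functions that each change by at most $t$ changes by at most $t$.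

**Step 2: estimates on one line, from row $K$ upwards.** Let
$$\delta_j=\max\Big(\delta,\sup_{k,\,p_0\le i\le p}|\Delta\Lambda_k(i,j)|\Big),\qquad\rho_k=\sup_{p_0\le i\le p}|\Delta R_k(i)| .$$
For $p_0\le i\le p$, (8) gives $|\Delta V_k(i)|\le\delta_j+\rho_{k+1}$. Subtracting $R_{k+1}(i)$,
$$|\Delta\Lambda_k(i,j-1)|\le\delta_j+2\rho_{k+1}\qquad(k\ge1).\tag{9}$$
Insert this in (7):
$$\rho_k\le\rho_{k+1}+2\delta+\delta_j+(\delta_j+2\rho_{k+1})\le3\rho_{k+1}+4\delta_j,\qquad\text{that is,}\qquad\rho_k+2\delta_j\le3(\rho_{k+1}+2\delta_j).$$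
Since $\rho_{K+1}=0$,
$$\rho_k\le2\big(3^{K+1-k}-1\big)\delta_j\quad(1\le k\le K+1),\qquad\rho_k=0\quad(k>K).\tag{10}$$
In particular $\rho_1\le2\cdot3^K\delta_j$, and $\max_{k\ge2}\rho_k\le2(3^{K-1}-1)\delta_j$. With (9) and $\delta\le\delta_j$,
$$\delta_{j-1}\le\delta_j+2\max_{k\ge2}\rho_k\le(4\cdot3^{K-1}-3)\delta_j\le2\cdot3^K\delta_j .$$

**Step 3: descend through at most $K$ lines.** By hypothesis $\delta_q=\delta$. Hence $\delta_j\le(2\cdot3^K)^{q-j}\delta\le c_K\delta$ for $0\le j\le q$. For $1\le j\le q$ the quantity $\rho_1$ of line $j$ is at most $2\cdot3^K\delta_j\le(2\cdot3^K)^{q-j+1}\delta\le c_K\delta$. $\square$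

By transposition the lemma also holds with the two coordinates exchanged.

## 8. $K$-row growth with prescribed boundary values

Now we realize a truncated growth with nonzero boundary by an honest matrix, and compare two of them.

**Definition ($K$-row growth array).** A *$K$-row growth array* of size $n\times m$ is a family $X_k(i,j)$, $1\le k\le K$, $0\le i\le n$, $0\le j\le m$, together with *sources* $\omega(i,j)\ge0$ ($1\le i\le n$, $1\le j\le m$), such that on each cell $d_k=\max(b_k,c_k)+w_k$ for $1\le k\le K$, where $w_1=\omega$ and $w_{k+1}=\min(b_k,c_k)-a_k$ for $k<K$, and $a,b,c,d$ are the values of $X$ at the corners. Its *boundary* consists of the points with $i=0$ or $j=0$; the boundary values and $\omega$ determine the array. It is *admissible* if on the boundary $X_k(i,0)$ is nondecreasing in $i$, $X_k(0,j)$ is nondecreasing in $j$, $X_K\ge0$, and $X_{k+1}(P)\le X_k(Q)$ for all boundary points $P,Q$ and all $k<K$. Put $|\omega|=\sum\omega(i,j)$.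

**Example 5.** Turn Example 4 upside down with $K=1$, $T=7$: $X_1(i,j)=7-\Lambda_1(2-i,2-j)$ for $0\le i,j\le1$ and $\omega(1,1)=w_2(2,2)=2$. The boundary values are $X_1(0,0)=2$, $X_1(1,0)=7-3=4$, $X_1(0,1)=7-4=3$, and the rule gives $X_1(1,1)=\max(4,3)+2=6=7-\Lambda_1(1,1)$. This array is also the first row of an ordinary growth array: add one line on the left and one at the bottom, with weights $2$ at cell $(0,0)$, $4-2=2$ at $(1,0)$, $3-2=1$ at $(0,1)$, and keep $\omega=2$ at $(1,1)$. The best path has weight $2+2+2=6$.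

**Proposition 6.** Let $(X,\omega),(X',\omega')$ be admissible $K$-row growth arrays of size $n\times m$ with $|\Delta X_k|\le\delta$ at all boundary points, for all $k$. Then for $1\le k\le K$,
$$\Big|\Delta\sum_{l\le k}X_l(n,m)\Big|\le C_K\delta+\max(|\omega|,|\omega'|),\qquad C_K=6K^2c_K^2 .$$

*Proof.* If $n=0$ or $m=0$, then $(n,m)$ is a boundary point, the left side is at most $k\delta\le K\delta$, and the claim holds. Let $n,m\ge1$. Extend all $K$-term sequences by zeros. For $\alpha=(\alpha_1\ge\dots\ge\alpha_K\ge0)$ let $\alpha^{(r)}=(\alpha_1,\dots,\alpha_r,0,\dots)$; for instance $(5,2)^{(1)}=(5)$. Then $0=\alpha^{(0)}\prec\alpha^{(1)}\prec\dots\prec\alpha^{(K)}=\alpha$. By admissibility, $X_k(i,0)\ge X_k(i-1,0)\ge X_{k+1}(i,0)$, so $X(i-1,0)\prec X(i,0)$, and likewise $X(0,j-1)\prec X(0,j)$.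

**Step 1: three matrices.** We build added lines that produce the boundary values. Use coordinates $-K\le i\le n$, $-K\le j\le m$; growth arrays now vanish on $i=-K$ and on $j=-K$. By (F3) there are nonnegative matrices as follows.

* $A$ on $(-K,n]\times(-K,0]$ with $\Lambda^A(i,0)=X(i,0)$ for $0\le i\le n$, and $\Lambda^A(-K+r,0)=X(0,0)^{(r)}$, $\Lambda^A(n,-K+r)=X(n,0)^{(r)}$ for $0\le r\le K$.
* $B$ on $(-K,0]\times(-K,m]$ with $\Lambda^B(0,j)=X(0,j)$ for $0\le j\le m$, and $\Lambda^B(0,-K+r)=X(0,0)^{(r)}$, $\Lambda^B(-K+r,m)=X(0,m)^{(r)}$ for $0\le r\le K$.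
* $Z$ on $(-K,0]^2$ with $\Lambda^Z(0,j)=\Lambda^A(0,j)$ and $\Lambda^Z(i,0)=\Lambda^B(i,0)$ for $-K\le i,j\le0$.

For $A$, the top edge $j=0$ and the right edge $i=n$ carry chains from $0$ that both end at $X(n,0)$; for $B$, the chains on $i=0$ and $j=m$ both end at $X(0,m)$. For $Z$, the two prescribed families are chains from $0$ by (F1), and both end at $X(0,0)$. So (F3) applies each time.

**Step 2: gluing.** We need one matrix whose growth array contains $X$. Let $W$ equal $Z$ on $(-K,0]^2$, $A$ on $(0,n]\times(-K,0]$, $B$ on $(-K,0]\times(0,m]$ and $\omega$ on $(0,n]\times(0,m]$.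

* On $[-K,0]^2$, $\Lambda^W=\Lambda^Z$, since only weights of $Z$ are involved.
* On $[0,n]\times[-K,0]$, $\Lambda^W$ and $\Lambda^A$ obey the cell rule with the same weights. They agree on the left edge, where $\Lambda^W(0,j)=\Lambda^Z(0,j)=\Lambda^A(0,j)$, and on the bottom edge, where both vanish. So they coincide, and $\Lambda^W(i,0)=X(i,0)$ for $0\le i\le n$.
* In the same way $\Lambda^W=\Lambda^B$ on $[-K,0]\times[0,m]$, using $\Lambda^Z(i,0)=\Lambda^B(i,0)$ on the bottom edge, and $\Lambda^W(0,j)=X(0,j)$ for $0\le j\le m$.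
* On $[0,n]\times[0,m]$, row $k$ of the cell rule involves only rows $\le k$. So $(\Lambda^W_k)_{k\le K}$ and $X$ satisfy the same recursion with the same sources and the same boundary values, and they coincide.

Hence $\sum_{l\le k}X_l(n,m)=G_k^W(n,m)$ for $k\le K$. Build $A',B',Z',W'$ from $(X',\omega')$ in the same way.

**Step 3: the added lines are stable.** Apply Lemma 5 to $A,A'$ with $i$ restricted to $[0,n]$ (so $p_0$ corresponds to $i=0$). On the top edge the difference is $\Delta X_k(i,0)$, and on the right edge it is that of truncations of $X(n,0)$ and $X'(n,0)$; both are at most $\delta$. So for $0\le i\le n$ the sums $\sum_{i'=i+1}^nA(i',j)$ change by at most $c_K\delta$, and the sum of $A(\cdot,j)$ over any interval of $(0,n]$, a difference of two such sums, changes by at most $2c_K\delta$. Moreover $|\Delta\Lambda^A_k(0,j)|\le c_K\delta$. The transposed lemma gives the same for $B$: sums of $B(i,\cdot)$ over intervals of $(0,m]$ change by at most $2c_K\delta$, and $|\Delta\Lambda^B_k(i,0)|\le c_K\delta$. Therefore the edge values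 of $Z,Z'$ differ by at most $c_K\delta$, and Lemma 5 for $Z,Z'$ with $c_K\delta$ in place of $\delta$ (and no restriction on $i$) shows that tail sums of $Z$ change by at most $c_K^2\delta$, hence each entry by at most $2c_K^2\delta$.

**Step 4: paths see few intervals.** Let $W_0$ be $W$ with $\omega$ replaced by $0$, and $W_0'$ similarly. Let $H$ be a union of $k\le K$ maximal lattice paths. In each of the $K$ lines $j=\text{const}$ of the $A$-part and each of the $K$ lines $i=\text{const}$ of the $B$-part, $H$ is a union of at most $k$ intervals, hence a disjoint union of at most $k$ intervals. In the $Z$-part $H$ contains at most $K^2$ cells. Therefore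
$$|W_0(H)-W_0'(H)|\le K^2\cdot2c_K^2\delta+2\cdot K\cdot k\cdot2c_K\delta\le6K^2c_K^2\delta=C_K\delta .$$
Taking the maximum over $H$, $|G_k^{W_0}-G_k^{W_0'}|\le C_K\delta$ at $(n,m)$.

**Step 5: the sources.** Clearly $G_k^{W_0}\le G_k^W\le G_k^{W_0}+|\omega|$, and similarly for $W'$. So $G_k^W-G_k^{W'}\le G_k^{W_0}+|\omega|-G_k^{W_0'}\le C_K\delta+|\omega|$, and in the other direction with $|\omega'|$. $\square$

The sources enter Step 5 through their sum only, and are not amplified.

## 9. Proof of Theorem A

**Step 1: normalizations.** By Lemma 2(a), replacing $\mu,\nu$ by $\mu^\uparrow,\nu^\uparrow$ changes neither the functions $\widetilde\lambda^\mu,\widetilde\lambda^\nu$ nor $\varepsilon_K$ and $D_K$. So assume $|\mu|=\widetilde{\mathrm{LIS}}_\infty(\mu)$ and $|\nu|=\widetilde{\mathrm{LIS}}_\infty(\nu)$. Let $T=\max(|\mu|,|\nu|)$. The right side of the estimate does not depend on $(x,y)$ and the left side is right-continuous, so it suffices to treat rational $x,y\in(0,1]$. Let $N=s!$ with $s$ so large that $i_0=Nx$ and $j_0=Ny$ are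 integers, and let $\Lambda=\Lambda^{\mu,N}$, $\Lambda'=\Lambda^{\nu,N}$.

**Step 2: turn the grid upside down.** We convert the knowledge on the top and right edges into boundary values of a forward growth. Put $n=N-i_0$, $m=N-j_0$ and, for $1\le k\le K$, $0\le i\le n$, $0\le j\le m$,
$$X_k(i,j)=(K+1-k)T-\Lambda_{K+1-k}(N-i,N-j),\qquad\omega(i,j)=w_{K+1}(N-i+1,N-j+1)\ge0 .$$
The cell $(i,j)$ of $X$ has lower-left corner $(i-1,j-1)$, which corresponds to the upper-right corner $d$ of the cell $(N-i+1,N-j+1)$ of $\Lambda$; its upper-right corner corresponds to $a$, and its lower-right and upper-left corners to $c$ and $b$. So Lemma 1 says exactly that $(X,\omega)$ is a $K$-row growth array.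

It is admissible: $0\le\Lambda_l\le|\mu|\le T$ gives $X_k\in[(K-k)T,(K+1-k)T]$, so $X_K\ge0$ and $X_{k+1}(P)\le(K-k)T\le X_k(Q)$. The monotonicity of $X_k(i,0)$ and $X_k(0,j)$ is that of $\Lambda$ in (F1). Define $X',\omega'$ from $\Lambda'$ with the same $T$.

**Step 3: the sources are small.** By (6), which holds for every measure with $|\mu|=\widetilde{\mathrm{LIS}}_\infty(\mu)$, $|\omega|\le\sum_{\text{all cells}}w_{K+1}\le\varepsilon_K(\mu)$. Likewise $|\omega'|\le\varepsilon_K(\nu)$.

**Step 4: the boundary values are close.** The boundary values of $X$ are, up to the common constants and signs, values $\Lambda_l(N,N-j)$ and $\Lambda_l(N-i,N)$ with $l\le K$. So the boundary values of $X$ and $X'$ differ by at most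
$$\delta_N=\max_{k\le K}\max_{0\le i\le N}\max\big(|\Delta\Lambda_k(i,N)|,|\Delta\Lambda_k(N,i)|\big).$$
The terms with $i=0$ vanish. By Lemma 3, $\Lambda^{\mu,N}_k(i,N)-\widetilde\lambda^\mu_k(\frac iN,1)\to0$ uniformly in $i\ge1$, and similarly for $\nu$ and for the other side. So $\limsup_N\delta_N\le D_K(\mu,\nu)$.

**Step 5: conclusion.** For $1\le k\le K$,
$$\sum_{l\le K+1-k}X_l(n,m)=\text{const}-\sum_{l=k}^K\Lambda_l(i_0,j_0),$$
with the same constant for $X'$. Proposition 6, with $K+1-k$ in place of $k$, gives
$$\Big|\sum_{l=k}^K\Lambda_l(i_0,j_0)-\sum_{l=k}^K\Lambda'_l(i_0,j_0)\Big|\le C_K\delta_N+\max(\varepsilon_K(\mu),\varepsilon_K(\nu)).$$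
Let $N=s!\to\infty$. By Lemma 3, $\Lambda_l(i_0,j_0)\to\widetilde\lambda^\mu_l(x,y)$ and $\Lambda_l'(i_0,j_0)\to\widetilde\lambda^\nu_l(x,y)$. This is Theorem A, with $C_K=6K^2c_K^2=6K^2(2\cdot3^K)^{2K}$. $\square$

By Section 3, Theorem B follows: if $\mu,\nu\in\mathcal M_{\rm cont}$ and $\widetilde{\mathrm{RS}}(\mu)=\widetilde{\mathrm{RS}}(\nu)$, then $\mu^{\rm incr}=\nu^{\rm incr}$. The statement in question is true.

## 10. Convergence of increasing parts

Theorem A also says when convergence of the tableaux forces convergence of the increasing parts. This is not needed for the question above.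

**Theorem C (continuity of the inverse).** Let $\mu_n,\mu\in\mathcal M_{\rm fin}$ with $D_K(\mu_n,\mu)\to0$ for every $K$ and $\widetilde{\mathrm{LIS}}_\infty(\mu_n)\to\widetilde{\mathrm{LIS}}_\infty(\mu)$. Then $\widetilde\lambda^{\mu_n}_k\to\widetilde\lambda^\mu_k$ uniformly on $[0,1]^2$ for each $k$, and $\mu_n^\uparrow([0,x]\times[0,y])\to\mu^\uparrow([0,x]\times[0,y])$ uniformly; in particular $\mu_n^\uparrow\to\mu^\uparrow$ weakly. The second hypothesis cannot be dropped.

*Proof.* **Step 1: the rows.** Since $\widetilde{\mathrm{LIS}}_K(\mu_n)=\sum_{k\le K}\widetilde\lambda_k^{\mu_n}(1,1)\to\widetilde{\mathrm{LIS}}_K(\mu)$, we have $\varepsilon_K(\mu_n)\to\varepsilon_K(\mu)$ for each $K$. As in the proof of Theorem B, two applications of Theorem A give, for $K>k$,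
$$\sup_{x,y}|\widetilde\lambda_k^{\mu_n}-\widetilde\lambda_k^\mu|\le2C_KD_K(\mu_n,\mu)+2\max(\varepsilon_K(\mu_n),\varepsilon_K(\mu)).$$
So the $\limsup_n$ of the left side is at most $2\varepsilon_K(\mu)$; let $K\to\infty$.

**Step 2: the masses.** Let $R=[0,x]\times[0,y]$. By Lemma 2,
$$\sum_{k>K}\widetilde\lambda^\mu_k(x,y)=\mu^\uparrow(R)-\widetilde{\mathrm{LIS}}_K(\mu^\uparrow|_R)\le\mu^\uparrow(R)-\big(\widetilde{\mathrm{LIS}}_K(\mu^\uparrow)-\mu^\uparrow(R^c)\big)=\varepsilon_K(\mu),$$
and the same holds for each $\mu_n$. These tails lie in $[0,\varepsilon_K(\mu)]$ and $[0,\varepsilon_K(\mu_n)]$. With Lemma 2(b) and Theorem A for $k=1$,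
$$\sup_{x,y}|\mu_n^\uparrow(R)-\mu^\uparrow(R)|\le C_KD_K(\mu_n,\mu)+2\max(\varepsilon_K(\mu_n),\varepsilon_K(\mu)),$$
so the $\limsup_n$ is at most $2\varepsilon_K(\mu)$ for every $K$, hence 0. Weak convergence follows from convergence of distribution functions and total masses.

**Step 3: the second hypothesis is needed.** Generalizing Example 2, let $\mu_n$ put mass $\frac1n$, uniformly, on the increasing diagonal of each of the $n$ square blocks of side $\frac1n$ along the antidiagonal. Interior points of different segments are incomparable, so an ND set has positive mass on at most one segment. For a restriction to $[0,x]\times[0,y]$, $\widetilde{\mathrm{LIS}}_k$ is the sum of the $k$ largest masses of restricted segments, so $\widetilde\lambda_k^{\mu_n}\le\frac1n$ everywhere, and $D_K(\mu_n,0)\le\frac1n\to0$ for all $K$. But $\widetilde{\mathrm{LIS}}_k(\mu_n)=\min(k,n)/n$, so $|\mu_n^\uparrow|=\widetilde{\mathrm{LIS}}_\infty(\mu_n)=1$, while $0^\uparrow=0$. $\square$
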